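\title{The error term in the Weyl law for the alternative ECH capacities of closed symplectic 4-manifolds with $b_2^+=1$}

\begin{abstract}
On a closed symplectic 4-manifold $(X,\omega)$ with $b_2^+=1$, the alternative ECH capacities $c_k^{\mathrm{Alt}}$ grow like $\sqrt{4k\,\mathrm{vol}(X,\omega)}$ with a bounded error. We determine the limiting behavior of this error. Its lower limit is $-\frac12[\omega]\cdot c_1(TX,\omega)$. Its upper limit is larger by the positive generator of the period group of $\omega$ when $[\omega]$ is proportional to an integral class, and equals the lower limit otherwise. In the first case the error is equidistributed between the two limits. The proof traps $c_k^{\mathrm{Alt}}$ between two minima of a linear function on the lattice points of a hyperboloid. The lower bound comes from transversality and adjunction, the upper bound from a wall crossing argument in Seiberg--Witten theory and Taubes' convergence theorem.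
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,\omega)$ be a closed symplectic 4-manifold, and let $\mathcal J(X,\omega)$ be the set of $\omega$-compatible almost complex structures, that is, those $J$ for which $\omega(\cdot,J\cdot)$ is a Riemannian metric. By a \emph{$J$-curve} $C$ we mean a $J$-holomorphic map $u\colon\Sigma\to X$ from a closed, possibly disconnected Riemann surface which is non-constant on every component of $\Sigma$. Its area is $\int_C\omega=\int_\Sigma u^*\omega$. (Allowing nodal domains changes nothing, since one can normalize them.) For an integer $k\ge0$, the $k$-th \emph{alternative ECH capacity} of Hutchings is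
\begin{equation}\label{eq:def}
c_k^{\mathrm{Alt}}(X,\omega)=\sup_{J\in\mathcal J(X,\omega)}\ \sup_{x_1,\dots,x_k}\ \inf\Big\{\int_C\omega\ :\ C\text{ a $J$-curve through }x_1,\dots,x_k\Big\},
\end{equation}
where the inner supremum is over $k$-tuples of distinct points of $X$, and $\inf\emptyset=+\infty$. Thus $c_k^{\mathrm{Alt}}$ is the area one must pay for a curve through $k$ points when both the almost complex structure and the points are chosen adversarially. A lower bound for it requires one good choice of $J$ and of the points. An upper bound requires an existence theorem for \emph{every} $J$ and every configuration. The sequence is nondecreasing: given $x_1,\dots,x_k$, add any further point $x_{k+1}$ and note that a curve through all $k+1$ points passes through the first $k$.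

Put $\mathrm{vol}=\mathrm{vol}(X,\omega)=\frac12\int_X\omega\wedge\omega$ and define the error term
\[
e_k^{\mathrm{Alt}}(X,\omega)=c_k^{\mathrm{Alt}}(X,\omega)-\sqrt{4k\,\mathrm{vol}}.
\]
Beiner \cite{Beiner} showed that if $b_2^+(X)=1$, then the capacities are finite, they satisfy the Weyl law $(c_k^{\mathrm{Alt}})^2/4k\to\mathrm{vol}$, and the sequence $e_k^{\mathrm{Alt}}$ is bounded. The leading term sees only the volume, so it is natural to ask which invariants of $(X,\omega)$ the bounded error sees, and when it converges.

Two invariants enter. Let $V=H^2(X;\mathbb R)$, let $L\subset V$ be the image of $H^2(X;\mathbb Z)$, and denote the intersection form by a dot. The first invariant is the number $[\omega]\cdot c_1(TX,\omega)$, where $c_1(TX,\omega)$ is the first Chern class of $(TX,J)$ for any $J\in\mathcal J(X,\omega)$. The second is arithmetic. Call $(X,\omega)$ \emph{rational} if some positive multiple of $[\omega]$ lies in $L$. For a nonzero $x\in V$ put $\rho(x)=t$ if $x=tp$ with $t>0$ and $p$ a primitive vector of $L$, and $\rho(x)=0$ if no positive multiple of $x$ lies in $L$. We will see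 in Lemma~\ref{lem:lattice} that the period group $[\omega]\cdot L\subset\mathbb R$ equals $\rho([\omega])\,\mathbb Z$ in the rational case and is dense otherwise; so $\rho([\omega])$ is the spacing between the possible areas of curves. The following statement was posed as a conjecture in \cite{Beiner}.

\begin{theorem}\label{thm:main}
Let $(X,\omega)$ be a closed symplectic 4-manifold with $b_2^+(X)=1$. Then
\begin{align*}
\liminf_{k\to\infty}e_k^{\mathrm{Alt}}(X,\omega)&=-\tfrac12[\omega]\cdot c_1(TX,\omega),\\
\limsup_{k\to\infty}e_k^{\mathrm{Alt}}(X,\omega)&=-\tfrac12[\omega]\cdot c_1(TX,\omega)+\rho([\omega]).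
\end{align*}
In particular, $e_k^{\mathrm{Alt}}(X,\omega)$ converges if and only if $(X,\omega)$ is not rational.
\end{theorem}

From now on we write $\omega$ also for the class $[\omega]$, and we abbreviate
\[
c=c_1(TX,\omega)\in L,\qquad K=-c,\qquad \gamma=\tfrac12\,\omega\cdot c,\qquad I(A)=A\cdot A+c\cdot A\quad(A\in L).
\]
Theorem~\ref{thm:main} comes from a sharper statement, which computes the capacities almost exactly in terms of the quadratic function $I$.

\begin{theorem}\label{thm:sharp}
Let $(X,\omega)$ be a closed symplectic 4-manifold with $b_2^+(X)=1$, and let $b_1=b_1(X)$.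
\begin{itemize}
\item[(a)] For all large $k$,
\begin{multline*}
\min\{\omega\cdot A: A\in L,\ I(A)\ge 2k,\ \omega\cdot A>0\}\ \le\ c_k^{\mathrm{Alt}}\\
\le\ \min\{\omega\cdot A: A\in L,\ I(A)\ge 2k+b_1,\ \omega\cdot A>0\}.
\end{multline*}
So if $b_1=0$, then $c_k^{\mathrm{Alt}}=\min\{\omega\cdot A: A\in L,\ I(A)\ge2k,\ \omega\cdot A>0\}$ for all large $k$.
\item[(b)] Suppose $(X,\omega)$ is rational and let $t=\rho([\omega])$. Then
\[
-\gamma-O(k^{-1/2})\le e_k^{\mathrm{Alt}}\le-\gamma+t+O(k^{-1/2}),
\]
the sequence $e_k^{\mathrm{Alt}}$ is equidistributed for Lebesgue measure in $[-\gamma,-\gamma+t]$, meaning that $\frac1N\sum_{k=1}^Nf(e_k^{\mathrm{Alt}}+\gamma)\to\frac1t\int_0^tf$ for every continuous $f\colon\mathbb R\to\mathbb R$, and its set of accumulation points is this whole interval.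
\item[(c)] In all cases, $\frac1N\sum_{k=1}^Ne_k^{\mathrm{Alt}}\to-\gamma+\frac12\rho([\omega])$.
\end{itemize}
\end{theorem}

Section~\ref{sec:reduction} states the two geometric bounds behind part (a) and explains why they suggest Theorem~\ref{thm:main}. Section~\ref{sec:examples} works out $\mathbb{CP}^2$ and $S^2\times S^2$ by hand. Section~\ref{sec:lattice} deduces both theorems from the two bounds by elementary geometry of numbers. The lower bound is proved in Section~\ref{sec:lower} and the upper bound in Sections~\ref{sec:kahler}--\ref{sec:taubes}. The results of \cite{Beiner} are not used. The external inputs are generic transversality and adjunction for somewhere injective curves, the analytic foundations of Seiberg--Witten theory, and Taubes' convergence theorem; each is stated where it is needed.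

\section{Reduction to a lattice problem}\label{sec:reduction}

Throughout, $b_2^+(X)=1$. Then $X$ is connected, because $\omega\cdot\omega>0$ on each component, so that each component has $b_2^+\ge1$. We identify $H_2(X;\mathbb Z)/\mathrm{Tors}$ with $L$ by Poincar\'e duality, so the area of a curve in class $A$ is $\omega\cdot A$. The intersection form has signature $(1,b_2-1)$ on $V$, and it is unimodular on $L$: every homomorphism $L\to\mathbb Z$ is the pairing with a unique element of $L$. We write $v^2=v\cdot v$; thus $\omega^2=2\,\mathrm{vol}$.

\subsection*{Why $I$ appears}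
For generic $J$, embedded curves of genus $g$ in class $A$ move in a family of real dimension $2g-2+2c\cdot A$, and the adjunction formula $A^2-c\cdot A=2g-2$ turns this number into $I(A)$. Passing through a given point costs two real dimensions (a marked point adds $2$, fixing its image removes $4$). So curves in class $A$ should pass through $k$ general points only if $I(A)\ge 2k$. If, conversely, such curves always existed, the capacity would be the least area of a class with $I(A)\ge2k$. The next two propositions say how far this is true.

\begin{proposition}[Lower bound]\label{prop:lower}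
For every $k\ge1$,
\[
c_k^{\mathrm{Alt}}\ge\inf\{\omega\cdot A: A\in L,\ I(A)\ge2k,\ \omega\cdot A>0\}.
\]
\end{proposition}

\begin{proposition}[Upper bound]\label{prop:upper}
Let $A\in L$ satisfy $\omega\cdot A>\max(0,\omega\cdot K)$ and $I(A)\ge2k+b_1$. Then for every $J\in\mathcal J(X,\omega)$ and all distinct $x_1,\dots,x_k\in X$ there is a $J$-curve $C$ through $x_1,\dots,x_k$ with $\int_C\omega\le\omega\cdot A$. Hence $c_k^{\mathrm{Alt}}\le\omega\cdot A$.
\end{proposition}

A positivity hypothesis is needed in Proposition~\ref{prop:upper} because $I(K-A)=I(A)$, so that the dimension count does not distinguish $A$ from $K-A$; on $\mathbb{CP}^2$, for instance, $I$ is large on negative multiples of the line class, which contain no curves.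

\begin{remark}\label{rem:torus}
The proof of Proposition~\ref{prop:lower} does not use $b_2^+=1$, but no upper bound holds without this hypothesis. Let $X=\mathbb C^2/\Lambda$ with the standard $\omega$ and $J$, where $\Lambda$ has basis $v_1,\dots,v_4$; here $b_2^+=3$. The form $dz_1\wedge dz_2$ has period $\det(v_i,v_j)$ on the 2-torus spanned by $v_i,v_j$, and these six tori form a basis of $H_2(X;\mathbb Z)$. For integers $n_{ij}$, not all zero, $\sum_{i<j}n_{ij}\det(v_i,v_j)$ is a nonzero polynomial in $(v_1,\dots,v_4)\in\mathbb C^8$. So for almost every $\Lambda$ the form $dz_1\wedge dz_2$ has nonzero period on every nonzero class. A nonempty $J$-curve has positive area, hence nonzero class, and $dz_1\wedge dz_2$ vanishes on it. So there are no such curves, and $c_k^{\mathrm{Alt}}=\infty$ for all $k\ge1$.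
\end{remark}

\subsection*{Completing the square}
For $A\in L$ put $v_A=A+\frac c2$. Then
\begin{equation}\label{eq:square}
I(A)=v_A^2-\tfrac14c^2,\qquad \omega\cdot v_A=\omega\cdot A+\gamma .
\end{equation}
Let $\pi\colon V\to\omega^\perp$ be the orthogonal projection. Since $b_2^+=1$, the form is negative definite on $\omega^\perp$, so $\|B\|^2=-B^2$ defines a Euclidean norm there, and every $v\in V$ satisfies
\begin{equation}\label{eq:split}
v^2=\frac{(\omega\cdot v)^2}{2\,\mathrm{vol}}-\|\pi v\|^2 .
\end{equation}
Think of $\omega\cdot v$ as the height of $v$ and of $\|\pi v\|$ as its distance from the axis $\mathbb R\omega$. The condition $I(A)\ge2k$ says that $v_A$ lies inside the two-sheeted hyperboloid $v^2=2k+c^2/4$, and we look for the lowest point of the shifted lattice $L+\frac c2$ inside the upper sheet. The vertex of that sheet has height $\sqrt{2\,\mathrm{vol}\,(2k+c^2/4)}=\sqrt{4k\,\mathrm{vol}}+O(k^{-1/2})$. Undoing the shift by $\frac c2$, the first guess for $c_k^{\mathrm{Alt}}$ is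
\begin{equation}\label{eq:sk}
s_k=\sqrt{4k\,\mathrm{vol}}-\gamma,\qquad\text{and}\qquad e_k^{\mathrm{Alt}}+\gamma=c_k^{\mathrm{Alt}}-s_k .
\end{equation}
This explains the term $-\gamma$. It remains to understand the cost of using lattice points. The key observation is that the sheet becomes flat: by \eqref{eq:split}, its horizontal slice at height $\varepsilon$ above a vertex of height $H$ is a ball of radius squared $(2H\varepsilon+\varepsilon^2)/(2\,\mathrm{vol})$, which tends to infinity with $k$. So for large $k$ only the set of heights of lattice points matters. If the heights are dense, rounding costs nothing in the limit. If they are spaced by $t$, then $s_k$ is rounded up to the next multiple of $t$, and since $s_k$ increases in steps tending to zero, the rounding error sweeps out $[0,t]$. The same flatness makes the loss of $b_1$ in Proposition~\ref{prop:upper} harmless: it raises the vertex by $O(k^{-1/2})$.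

\section{Two examples}\label{sec:examples}

In both examples $b_1=0$ and $\omega\cdot K<0$, so Propositions~\ref{prop:lower} and~\ref{prop:upper} together give $c_k^{\mathrm{Alt}}=\inf\{\omega\cdot A:I(A)\ge2k,\ \omega\cdot A>0\}$ for every $k\ge1$.

\begin{example}[The projective plane]\label{ex:cp2}
Let $X=\mathbb{CP}^2$ with lines of area $1$. With $H$ the line class, $\omega=H$, $c=3H$, $\mathrm{vol}=\frac12$, $\gamma=\frac32$, $\rho([\omega])=1$ and $I(dH)=d(d+3)$. The number $\frac12d(d+3)$ is the dimension of the projective space of plane curves of degree $d$. We get $c_k^{\mathrm{Alt}}=d$ on the block of $d+1$ values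
\[
\tfrac12d(d+1)\le k\le\tfrac12d(d+3),
\]
and $e_k^{\mathrm{Alt}}=d-\sqrt{2k}$ decreases along the block. At the two ends it equals
\[
d-\sqrt{d^2+d}=\frac{-d}{d+\sqrt{d^2+d}}\to-\frac12,\qquad d-\sqrt{d^2+3d}=\frac{-3d}{d+\sqrt{d^2+3d}}\to-\frac32 .
\]
These limits are $-\gamma+\rho$ and $-\gamma$. Consecutive terms differ by $2/(\sqrt{2k+2}+\sqrt{2k})=1/d+O(d^{-2})$ throughout the block, so the values fill $[-\frac32,-\frac12]$ evenly.
\end{example}

Since $b_2(\mathbb{CP}^2)=1$, every form on it is rational and there is no distance from the axis. The smallest case in which the dichotomy is visible has $b_2=2$.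

\begin{example}[A product of spheres]\label{ex:s2s2}
Let $X=S^2\times S^2$, where $F_1=[S^2\times\mathrm{pt}]$ has area $a$ and $F_2=[\mathrm{pt}\times S^2]$ has area $b$. Then $F_i^2=0$, $F_1\cdot F_2=1$, $\omega=bF_1+aF_2$, $c=2F_1+2F_2$, $\mathrm{vol}=ab$ and $\gamma=a+b$. Write $v_A=xF_1+yF_2$ with $x,y\in\mathbb Z$. Then $I(A)=2xy-2$ and $\omega\cdot A=ax+by-\gamma$. The conditions $xy\ge k+1$ and $\omega\cdot A>0$ are together equivalent to $xy\ge k+1$ and $x,y\ge1$, so
\[
c_k^{\mathrm{Alt}}+\gamma=\min\{ax+by: x,y\ge1,\ xy\ge k+1\}.
\]
Formula \eqref{eq:split} reads $4ab\,xy=(ax+by)^2-(ax-by)^2$. It gives $ax+by\ge\sqrt{4ab(k+1)}$, that is, $e_k^{\mathrm{Alt}}>-\gamma$. It also shows that a lattice point with $|ax-by|\le R$ is admissible as soon as $ax+by\ge\sqrt{4ab(k+1)+R^2}=\sqrt{4abk}+O(k^{-1/2})$ and $k$ is large.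

Suppose $a/b$ is irrational and let $\varepsilon>0$. As $a\mathbb Z+b\mathbb Z$ is dense, there is a finite set $F\subset\mathbb Z^2$ such that each interval $(r,r+\varepsilon)$ with $0\le r\le a+b$ contains $ap+bq$ for some $(p,q)\in F$. Given $s$, put $x_0=\lfloor s/2a\rfloor$, $y_0=\lfloor s/2b\rfloor$. Then $r=s-ax_0-by_0\in[0,a+b]$ and $|ax_0-by_0|\le\max(a,b)$. Adding a suitable element of $F$ gives $(x,y)$ with $s<ax+by<s+\varepsilon$ and $|ax-by|\le R$, where $R$ depends on $\varepsilon$ but not on $s$. Taking $s=\sqrt{4ab(k+1)+R^2}$ gives $\limsup e_k^{\mathrm{Alt}}\le-\gamma+\varepsilon$. So $e_k^{\mathrm{Alt}}\to-(a+b)$.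

Suppose instead $a=tp$, $b=tq$ with $p,q$ coprime integers, so that $\rho([\omega])=t$. The heights $ax+by$ lie in $t\mathbb Z$. The solutions of $px+qy=n$ differ by multiples of $(q,-p)$, which changes $ax-by$ by $2tpq$; so every level $tn$ contains a point with $|ax-by|\le tpq$. Hence $c_k^{\mathrm{Alt}}+\gamma$ is $\sqrt{4abk}+O(k^{-1/2})$ rounded up to a multiple of $t$, as for $\mathbb{CP}^2$.
\end{example}

\section{Proof of the theorems from the two bounds}\label{sec:lattice}

In this section we assume Propositions~\ref{prop:lower} and~\ref{prop:upper}. Fix $k_1\ge1$ such that $2\,\mathrm{vol}\,(2k+c^2/4)>\gamma^2$ for $k\ge k_1$. For such $k$ and for $R\ge0$ put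
\[
\ell_k=-\gamma+\sqrt{2\,\mathrm{vol}\,(2k+c^2/4)},\qquad u_k(R)=-\gamma+\sqrt{2\,\mathrm{vol}\,(2k+b_1+c^2/4+R^2)} .
\]
For a constant $D$ we have $\sqrt{2\,\mathrm{vol}\,(2k+D)}-\sqrt{4k\,\mathrm{vol}}=2\,\mathrm{vol}\,D\big/\big(\sqrt{2\,\mathrm{vol}\,(2k+D)}+\sqrt{4k\,\mathrm{vol}}\big)$, so for fixed $R$
\begin{equation}\label{eq:approx}
\ell_k=s_k+O(k^{-1/2}),\qquad u_k(R)=s_k+O(k^{-1/2}).
\end{equation}
Since $\ell_k+\gamma>|\gamma|$ and $\omega\cdot K=-2\gamma$, we also have
\begin{equation}\label{eq:pos}
u_k(R)\ge\ell_k>\max(0,\omega\cdot K).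
\end{equation}

\begin{lemma}\label{lem:heights}
Let $k\ge k_1$ and $A\in L$.
\begin{itemize}
\item[(i)] If $I(A)\ge2k$ and $\omega\cdot A>0$, then $\omega\cdot A\ge\ell_k$. Hence $c_k^{\mathrm{Alt}}\ge\ell_k$.
\item[(ii)] If $\|\pi v_A\|\le R$ and $\omega\cdot A\ge u_k(R)$, then $I(A)\ge2k+b_1$ and $c_k^{\mathrm{Alt}}\le\omega\cdot A$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:square} and \eqref{eq:split}, $(\omega\cdot v_A)^2\ge2\,\mathrm{vol}\;v_A^2\ge(\ell_k+\gamma)^2$. The lower sheet is excluded: $\omega\cdot v_A\le-(\ell_k+\gamma)<-|\gamma|$ contradicts $\omega\cdot v_A=\omega\cdot A+\gamma>\gamma$. So $\omega\cdot v_A\ge\ell_k+\gamma$. The last claim follows from Proposition~\ref{prop:lower}.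

(ii) We have $\omega\cdot v_A\ge u_k(R)+\gamma>0$, so \eqref{eq:square} and \eqref{eq:split} give
\[
I(A)\ge\frac{(u_k(R)+\gamma)^2}{2\,\mathrm{vol}}-R^2-\frac{c^2}4=2k+b_1 .
\]
By \eqref{eq:pos}, Proposition~\ref{prop:upper} applies.
\end{proof}

To use (ii) we need lattice points at bounded distance from the axis at every available height, with a bound independent of the height. Unimodularity identifies the available heights, and compactness of $V/L$ supplies the uniform bound.

\begin{lemma}\label{lem:lattice}
\begin{itemize}
\item[(i)] Suppose $(X,\omega)$ is rational and $t=\rho([\omega])$. Then $t>0$, $\omega\cdot L=t\mathbb Z$, and there is $R$ such that for each $n\in\mathbb Z$ there is $A\in L$ with $\omega\cdot A=tn$ and $\|\pi v_A\|\le R$.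
\item[(ii)] Suppose $(X,\omega)$ is not rational. Then $\omega\cdot L$ is dense in $\mathbb R$, and for each $\varepsilon>0$ there is $R$ such that for each $s\in\mathbb R$ there is $A\in L$ with $s<\omega\cdot A<s+\varepsilon$ and $\|\pi v_A\|\le R$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A positive multiple of $\omega\neq0$ lies in $L$ and is a positive integer multiple of a primitive vector $p$. So $\omega=tp$ with $t=\rho([\omega])>0$. The subgroup $p\cdot L\subset\mathbb Z$ has the form $N\mathbb Z$ with $N\ge1$. Then $p/N$ pairs integrally with $L$, so $p/N\in L$ by unimodularity, and $N=1$ by primitivity. Hence $\omega\cdot L=t\mathbb Z$, and there is $A_1\in L$ with $p\cdot A_1=1$. The group $L_0=L\cap p^\perp$ is the kernel of a surjection $L\to\mathbb Z$, so it has rank $b_2-1$ and is a full lattice in the Euclidean space $\omega^\perp=p^\perp$. Let $R$ be its covering radius: every point of $\omega^\perp$ is within distance $R$ of $L_0$. Given $n$, choose $B\in L_0$ with $\|\pi(nA_1+\frac c2)+B\|\le R$ and put $A=nA_1+B$.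

(ii) The subgroup $\omega\cdot L\subset\mathbb R$ is nonzero because $L$ spans $V$ and $\omega^2\ne0$. If it were not dense, it would be $t\mathbb Z$ for some $t>0$; then $\omega/t$ would pair integrally with $L$ and so lie in $L$, contrary to assumption. Let
\[
U_R=\{v\in V:0<\omega\cdot v<\varepsilon,\ \|\pi v\|<R\},\qquad W_R=\{x\in V:(x+U_R)\cap L\ne\emptyset\}=\bigcup_{A\in L}(A-U_R).
\]
The sets $W_R$ are open, invariant under translation by $L$, and increasing in $R$. They cover $V$: given $x$, density yields $A\in L$ with $0<\omega\cdot(A-x)<\varepsilon$, and then $x\in W_R$ for $R>\|\pi(A-x)\|$. As $V/L$ is compact, $W_R=V$ for some $R$. Apply this to $x=\frac{s+\gamma}{2\,\mathrm{vol}}\,\omega-\frac c2$, which has $\omega\cdot x=s$ and $\pi x=-\pi(\frac c2)$. An element $A\in L\cap(x+U_R)$ satisfies $0<\omega\cdot A-s<\varepsilon$ and $\|\pi v_A\|=\|\pi(A-x)\|<R$.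
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $k\ge k_1$. In both cases of Lemma~\ref{lem:lattice} there are an $R$ and classes $A$ with $\|\pi v_A\|\le R$ and $\omega\cdot A\ge u_k(R)$. By Lemma~\ref{lem:heights}(ii) and \eqref{eq:pos} they belong to both sets of classes in (a), which are therefore nonempty. For $M>0$, consider the $A\in L$ with $I(A)\ge2k$ and $0<\omega\cdot A\le M$. For these $\omega\cdot v_A$ is bounded, and since $v_A^2\ge 2k+c^2/4>0$, formula \eqref{eq:split} bounds $\|\pi v_A\|$. So there are finitely many such $A$, and both minima exist. The left inequality is Proposition~\ref{prop:lower}. If $I(A)\ge2k+b_1$ and $\omega\cdot A>0$, then $\omega\cdot A\ge\ell_k>\max(0,\omega\cdot K)$ by Lemma~\ref{lem:heights}(i) and \eqref{eq:pos}, and Proposition~\ref{prop:upper} gives the right inequality.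
\end{proof}

In particular $c_k^{\mathrm{Alt}}$ is finite for large $k$, hence for all $k$ by monotonicity.

\subsection*{The non-rational case}
Let $\varepsilon>0$, take $R$ from Lemma~\ref{lem:lattice}(ii), and for $k\ge k_1$ take $A$ for $s=u_k(R)$. Lemma~\ref{lem:heights} gives $\ell_k\le c_k^{\mathrm{Alt}}\le\omega\cdot A<u_k(R)+\varepsilon$. Since $R$ does not depend on $k$, \eqref{eq:approx} shows that all accumulation points of $c_k^{\mathrm{Alt}}-s_k$ lie in $[0,\varepsilon]$. As $\varepsilon$ is arbitrary, \eqref{eq:sk} gives $e_k^{\mathrm{Alt}}\to-\gamma$. Here $\rho([\omega])=0$, so this is Theorem~\ref{thm:main} in the non-rational case. The averages of a convergent sequence of real numbers have the same limit, which is Theorem~\ref{thm:sharp}(c) in this case.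

\subsection*{The rational case}
Let $t$ and $R$ be as in Lemma~\ref{lem:lattice}(i), and write $u_k=u_k(R)$. For $k\ge k_1$ we claim
\begin{equation}\label{eq:sandwich}
t\lceil\ell_k/t\rceil\le c_k^{\mathrm{Alt}}\le t\lceil u_k/t\rceil .
\end{equation}
For the left inequality, the numbers $\omega\cdot A$ in Proposition~\ref{prop:lower} lie in $t\mathbb Z$ and are at least $\ell_k$. For the right inequality, apply Lemma~\ref{lem:heights}(ii) to the class of Lemma~\ref{lem:lattice}(i) with $n=\lceil u_k/t\rceil$. To pass from \eqref{eq:sandwich} to the distribution of the error we need the distribution of $s_k/t$ modulo $1$. Let $\{x\}=x-\lfloor x\rfloor$. The next lemma is a special case of Fej\'er's theorem \cite[Ch.~1, \S2]{KN}; the direct count is short.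

\begin{lemma}\label{lem:equi}
Let $a>0$, $b\in\mathbb R$ and $x_k=a\sqrt k+b$. For every interval $Q\subset[0,1]$, the proportion of $k\le N$ with $\{-x_k\}\in Q$ tends to the length of $Q$. Consequently $\frac1N\sum_{k=1}^Ng(\{-x_k\})\to\int_0^1g$ for every continuous $g$ on $[0,1]$.
\end{lemma}

\begin{proof}
Let $0\le\alpha<\beta\le1$. For an integer $n>b$, the $k$ with $n+\alpha\le x_k<n+\beta$ are the integers in an interval with endpoints $(n+\alpha-b)^2/a^2$ and $(n+\beta-b)^2/a^2$, so their number is $2n(\beta-\alpha)/a^2+O(1)$. Let $M=\lfloor x_N\rfloor$, so that $M^2/a^2=N+O(\sqrt N)$. Summing over $b<n<M$, and allowing $O(M)$ for the block $n=M$ and the finitely many $k$ with $\lfloor x_k\rfloor\le b$, we find that $(\beta-\alpha)N+O(\sqrt N)$ of the $k\le N$ have $\{x_k\}\in[\alpha,\beta)$. Each fixed value of $\{x_k\}$ is taken by at most one $k$ in each block, so by $O(\sqrt N)$ of the $k\le N$; hence endpoints do not matter, and we may pass to $\{-x_k\}$, which equals $1-\{x_k\}$ unless $\{x_k\}=0$. The last statement follows by uniform approximation of $g$ by step functions.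
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
By \eqref{eq:sandwich}, $\ell_k\le c_k^{\mathrm{Alt}}<u_k+t$. With \eqref{eq:approx} and \eqref{eq:sk} this is the two-sided bound. In particular $e_k^{\mathrm{Alt}}$ is bounded, and its accumulation points lie in $[-\gamma,-\gamma+t]$.

Choose $D$ with $|\ell_k-s_k|,|u_k-s_k|\le tDk^{-1/2}$ for $k\ge k_1$. Call $k$ \emph{exceptional} if $k<k_1$ or $s_k/t$ is within distance $Dk^{-1/2}$ of $\mathbb Z$. If $k$ is not exceptional, then $\ell_k/t$, $u_k/t$ and $s_k/t$ lie between the same two consecutive integers, so \eqref{eq:sandwich} gives $c_k^{\mathrm{Alt}}=t\lceil s_k/t\rceil$, that is,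
\[
e_k^{\mathrm{Alt}}+\gamma=t\big(\lceil s_k/t\rceil-s_k/t\big)=t\{-s_k/t\}.
\]
Lemma~\ref{lem:equi} applies to $x_k=s_k/t=\frac1t\sqrt{4\,\mathrm{vol}}\,\sqrt k-\frac\gamma t$. For $0<\delta<\frac12$, the set of $k$ with $s_k/t$ within $\delta$ of $\mathbb Z$ has density $2\delta$ and contains all large exceptional $k$. So the exceptional $k$ have density zero. For continuous $f$, the terms $f(e_k^{\mathrm{Alt}}+\gamma)$ and $f(t\{-s_k/t\})$ are bounded and agree for non-exceptional $k$, so their averages have the same limit $\int_0^1f(tx)\,dx=\frac1t\int_0^tf$.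

Finally let $x\in[0,t]$ and $\delta>0$, and take a continuous $f\ge0$ supported in $(x-\delta,x+\delta)$ with $f(x)>0$. Then $\int_0^tf>0$, so $f(e_k^{\mathrm{Alt}}+\gamma)\ne0$ for infinitely many $k$. Hence $-\gamma+x$ is an accumulation point.
\end{proof}

Taking $f(x)=x$ gives Theorem~\ref{thm:sharp}(c) in the rational case. The lower and upper limits of a bounded sequence are its smallest and largest accumulation points, so (b) gives the two formulas of Theorem~\ref{thm:main} in the rational case; they differ by $t>0$, so the sequence does not converge. This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}, given the two propositions.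

\section{The lower bound: generic curves through generic points}\label{sec:lower}

The dimension count of Section~\ref{sec:reduction} was made for embedded connected curves, while a competitor in \eqref{eq:def} may be singular, disconnected or multiply covered. Multiple covers are discarded, since passing to the underlying curve keeps the image and lowers the area. Singularities and extra components only increase $I$, by adjunction and positivity of intersections.

A $J$-holomorphic map $u$ from a closed connected Riemann surface is \emph{somewhere injective} if there is a point $z$ with $du(z)\ne0$ and $u^{-1}(u(z))=\{z\}$. We use the following standard facts.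
\begin{itemize}
\item[(C1)] Every non-constant $J$-holomorphic map from a closed connected surface is the composition of a holomorphic branched covering, of degree $\geq1$, with a somewhere injective curve. The latter is determined by its image up to reparametrization.
\item[(C2)] (Transversality, \cite[Ch.~2]{Wendl}, \cite[Ch.~3]{MS}.) For generic $J\in\mathcal J(X,\omega)$ and all $g,m\ge0$ and $A\in H_2(X;\mathbb Z)$, the moduli space $\mathcal M^*_{g,m}(A;J)$ of somewhere injective curves of genus $g$ in class $A$ with $m$ distinct marked points is a smooth second countable manifold of dimension $2g-2+2c\cdot A+2m$, with smooth evaluation map $\mathrm{ev}$ to $X^m$.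
\item[(C3)] (Adjunction formula of McDuff and Micallef--White.) A somewhere injective curve $u$ of genus $g$ satisfies $[u]^2-c\cdot[u]=2g-2+2\delta$ with $\delta\ge0$.
\item[(C4)] (Positivity of intersections.) Two somewhere injective curves $u,u'$ with distinct images satisfy $[u]\cdot[u']\ge0$.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Fix $J$ as in (C2). If $1\le m\le k$ and $2g-2+2c\cdot A+2m<4m$, then by Sard's theorem the image of $\mathrm{ev}$ has measure zero in $X^m$, and so does its preimage in $X^k$ under each projection $(x_1,\dots,x_k)\mapsto(x_{j_1},\dots,x_{j_m})$ with distinct indices. There are countably many such preimages. So we can choose distinct $x_1,\dots,x_k$ outside all of them. Let $u$ be a somewhere injective curve of genus $g$ through $m$ of the points $x_j$. Marking preimages of these points gives an element of $\mathcal M^*_{g,m}([u];J)$ whose evaluation is a subtuple of $(x_1,\dots,x_k)$. Hence $2g-2+2c\cdot[u]\ge2m$ for $m\ge1$; for $m=0$ this holds because a nonempty manifold has dimension at least $0$. By (C3),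
\begin{equation}\label{eq:Iu}
I([u])=\big([u]^2-c\cdot[u]\big)+2c\cdot[u]=2g-2+2\delta+2c\cdot[u]\ge2m .
\end{equation}

Now let $C$ be a $J$-curve through $x_1,\dots,x_k$. By (C1) its image is the union of the distinct images of somewhere injective curves $C_1,\dots,C_n$, where $n\ge1$ as $k\ge1$. Each $C_i$ is covered by at least one component of $C$, and all components have positive area, so $\int_C\omega\ge\omega\cdot A>0$ for $A=\sum_i[C_i]$. Assign each $x_j$ to one $C_i$ containing it, and let $m_i\ge0$ be the number of points assigned to $C_i$. By \eqref{eq:Iu} and (C4),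
\[
I(A)=\sum_iI([C_i])+2\sum_{i<j}[C_i]\cdot[C_j]\ge\sum_i2m_i=2k .
\]
The case $m_i=0$ of \eqref{eq:Iu} is needed here: it guarantees that components carrying no point do not lower $I(A)$. So for this $J$ and these points the infimum in \eqref{eq:def} is at least the stated one.
\end{proof}

\section{The upper bound: a K\"ahler model and the Seiberg--Witten equations}\label{sec:kahler}

\subsection*{The integrable case}
Suppose for a moment that $J$ is integrable, so that $(X,\omega,J)$ is a K\"ahler surface. Then Proposition~\ref{prop:upper} for this $J$ follows from the Riemann--Roch theorem. From $b_2^+=1+2h^{0,2}$ we get $h^{0,2}=0$, so by the exponential sequence there is a holomorphic line bundle $E$ with real first Chern class $A$. Moreover $\chi(\mathcal O_X)=1-h^{0,1}=1-\frac12b_1$, and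
\[
\chi(E)=\chi(\mathcal O_X)+\tfrac12I(A)=m+1,\qquad\text{where } I(A)=2m+b_1 .
\]
By Serre duality $h^2(E)=h^0(KE^{-1})$, and this vanishes, since the zero divisor of a section of $KE^{-1}$ would give $\omega\cdot(K-A)\ge0$. So $h^0(E)\ge m+1$, and some nonzero section vanishes at any $m$ given points. As $m\ge k$, the normalized components of its zero divisor form the required curve.

This argument shows the role of both hypotheses. The inequality $\omega\cdot A>\omega\cdot K$ kills the dual bundle, and $b_1$ is lost because we fix one holomorphic structure on $E$ rather than use the whole torus of them. For general $J$ there are no holomorphic sections, and each step is replaced by its gauge-theoretic counterpart. The section $\alpha$ of $E$ becomes a component of a Seiberg--Witten spinor, Serre duality becomes charge conjugation, fixing the holomorphic structure becomes fixing a holonomy, the projective space of sections becomes a $\mathbb{CP}^m$ created when a perturbation crosses a wall, and the zero divisor is produced by Taubes' theorem.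

\subsection*{The equations}
Fix $J\in\mathcal J(X,\omega)$ and the metric $g=\omega(\cdot,J\cdot)$. The form $\omega$ is self-dual and closed, hence harmonic, and $\omega\wedge\omega=2\,d\mathrm{vol}_g$. Since $b_2^+=1$, it spans the space of self-dual harmonic forms. Let $K$ also denote the canonical bundle, $K^{-1}=\Lambda^{0,2}$. Let $E$ be a Hermitian line bundle and let $A\in L$ be the image of $c_1(E)$. The spin$^c$ structure $\mathfrak s_E$ has spinor bundles $S^+=E\oplus EK^{-1}$ and $S^-=E\otimes\Lambda^{0,1}$, of complex rank $2$, and determinant line $\mathcal D=E^2K^{-1}$, with $c_1(\mathcal D)=2A+c$ in $L$. Sections of $S^+$ are written $\psi=(\alpha,\beta)$. Clifford multiplication $\mathrm{cl}(a)$ by an imaginary 1-form $a$ exchanges $S^+$ and $S^-$ and satisfies $|\mathrm{cl}(a)\psi|=|a|\,|\psi|$. A unitary connection $B$ on $\mathcal D$ defines the Dirac operator $D_B\colon\Gamma(S^+)\to\Gamma(S^-)$ with formal adjoint $D_B^*$, and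
\[
D_{B+2a}=D_B+\mathrm{cl}(a),\qquad D^*_{B+2a}=D_B^*+\mathrm{cl}(a).
\]
For a real self-dual 2-form $\eta$, the Seiberg--Witten equations for $(\mathfrak s_E,\eta)$ are
\begin{equation}\label{eq:sw}
D_B\psi=0,\qquad F_B^+=q(\psi)+i\eta ,
\end{equation}
where $q\colon S^+\to i\Lambda^+$ is the standard quadratic map; it satisfies $q(z\psi)=|z|^2q(\psi)$ for $z\in\mathbb C$. Rescaling $\psi$ multiplies $q$ by a positive constant and changes nothing else. We normalize so that the $\omega$-component of $q(\psi)$ is $\frac i4(|\alpha|^2-|\beta|^2)\,\omega$. The gauge group $\mathcal G=\mathrm{Map}(X,U(1))$ acts by $u\cdot(B,\psi)=(B-2u^{-1}du,u\psi)$, and $\mathcal M(E,\eta)$ is the space of solutions modulo gauge. A pair is \emph{reducible} if $\psi\equiv0$; its stabilizer is then the circle $S^1$ of constant maps. On irreducible pairs the action is free. We work with $B,\psi\in L^2_5$, $u\in L^2_6$ and $\eta\in L^2_4$, so that $B$ and $\psi$ are of class $C^2$ and point values make sense. For smooth $\eta$ every solution is gauge equivalent to a smooth one. The analytic foundations we use are these.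
\begin{itemize}
\item[(S1)] (Compactness.) If $\eta_n\to\eta$ in $L^2_4$ and $(B_n,\psi_n)$ solves \eqref{eq:sw} for $\eta_n$, then after gauge transformations a subsequence converges in $L^2_5$ to a solution for $\eta$.
\item[(S2)] (Slices.) The quotient of all pairs by $\mathcal G$ is Hausdorff, and its irreducible part $\mathcal B^*$ is a separable Banach manifold. A neighborhood of a reducible point $[B,0]$ is the quotient by $S^1$ of a neighborhood of $0$ in $\{(a,\psi):d^*a=0\}$, through $(a,\psi)\mapsto[B+2a,\psi]$, with $S^1$ acting on $\psi$ by scalars.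
\item[(S3)] (Unique continuation.) A solution of $D_B\psi=0$ or of $D_B^*\nu=0$ that vanishes on a nonempty open set vanishes on the connected manifold $X$.
\item[(S4)] (Sard--Smale.) For a $C^l$ Fredholm map of index $n$ between separable Banach manifolds, with $l>\max(n,0)$, the regular values are dense. The preimage of a regular value is a $C^l$ manifold of dimension $n$, and it is empty if $n<0$.
\end{itemize}

\subsection*{Indices}
Let $\chi$ and $\sigma$ be the Euler characteristic and signature of $X$. Then $c^2=2\chi+3\sigma$ and $\chi+\sigma=2-2b_1+2b_2^+=4-2b_1$. Since $c_1(\mathcal D)^2=4I(A)+c^2$, the index theorem gives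
\begin{equation}\label{eq:index}
\operatorname{ind}_{\mathbb C}D_B=\tfrac18\big(c_1(\mathcal D)^2-\sigma\big)=\tfrac12I(A)+\tfrac14(\chi+\sigma)=\tfrac12\big(I(A)-b_1\big)+1 .
\end{equation}
In particular $I(A)-b_1$ is even. The linearization of \eqref{eq:sw} on a slice is a Fredholm operator whose index is the sum of the real indices of $D_B$ and of $d^*+d^+$. So the expected dimension of $\mathcal M(E,\eta)$ is
\[
d=2\operatorname{ind}_{\mathbb C}D_B+(b_1-1-b_2^+)=I(A).
\]

\subsection*{The wall}
A reducible solution is a connection with $F_B^+=i\eta$. By Hodge theory the image of $d^+$ is the $L^2$-orthogonal complement of the self-dual harmonic forms, here of $\omega$. Since $\frac i{2\pi}F_B$ represents $c_1(\mathcal D)$ and $\omega$ is self-dual, $\int\omega\wedge F_B^+=-2\pi i\,\omega\cdot c_1(\mathcal D)$ for every $B$. So reducible solutions exist if and only if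
\begin{equation}\label{eq:w}
w(\eta)=w_E(\eta):=\int_X\omega\wedge\eta+2\pi\,\omega\cdot c_1(\mathcal D)=0 .
\end{equation}
This is the second use of $b_2^+=1$: the perturbations admitting reducibles form a hyperplane, the \emph{wall}, which separates the two \emph{chambers} $w<0$ and $w>0$.

\subsection*{Holonomy}
On the wall the reducibles form a torus, which we now coordinatize by a map defined on all pairs. Let $\lambda_1,\dots,\lambda_{b_1}$ be smooth loops forming a basis of $H_1(X;\mathbb Z)/\mathrm{Tors}$. Fix a reference connection $B_*$ and write $B=B_*+2a$. A gauge transformation replaces $a$ by $a-u^{-1}du$, and $u^{-1}du$ has periods in $2\pi i\mathbb Z$, so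
\[
\mathrm{hol}(B)=\Big(\exp\int_{\lambda_j}a\Big)_{j=1}^{b_1}\in U(1)^{b_1}
\]
is gauge invariant. Let $w(\eta)=0$. Two reducible solutions differ by $2a$ with $d^+a=0$, and then $da=0$ because $0=\int da\wedge da$ is, up to sign, $\|d^+a\|^2-\|d^-a\|^2$. A closed imaginary 1-form is of the form $u^{-1}du$ exactly when its periods lie in $2\pi i\mathbb Z$. So the reducibles modulo gauge form a torsor over $H^1(X;i\mathbb R)/H^1(X;2\pi i\mathbb Z)$, and $\mathrm{hol}$ maps it diffeomorphically onto $U(1)^{b_1}$.

\subsection*{Point constraints as sections}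
To impose $\alpha(x)=0$ topologically, we view $\alpha(x)$ as a section of a line bundle over $\mathcal B^*$. Let $\mathcal L_x$ be the quotient by $\mathcal G$ of the product of the irreducible pairs with the fiber $E_x$, where $u$ acts on $E_x$ by $u(x)$. The map $(B,\psi)\mapsto\alpha(x)$ is equivariant, so it descends to a section of $\mathcal L_x$. Fix a connection $B_0$ on $K^{-1}$; then $B$ induces the connection $\nabla_B$ on $E$ with $B=\nabla_B^{\otimes2}\otimes B_0$, and $\nabla_{u\cdot B}=u\nabla_Bu^{-1}$. Parallel transport $P_B\colon E_x\to E_{x'}$ along a fixed path therefore satisfies $P_{u\cdot B}=u(x')P_Bu(x)^{-1}$, and defines an isomorphism $\mathcal L_x\cong\mathcal L_{x'}$. So $h=c_1(\mathcal L_x)$ does not depend on $x$.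

\section{Crossing the wall}\label{sec:wall}

\begin{lemma}\label{lem:wall}
Let $I(A)=2m+b_1$ with $m\ge0$. Suppose $\mathcal M(E,\eta_+)=\emptyset$ for some $\eta_+$ with $w(\eta_+)>0$. Then for every $\eta_-$ with $w(\eta_-)<0$ and all $x_1,\dots,x_m\in X$ there is a solution $(B,(\alpha,\beta))$ of \eqref{eq:sw} for $(\mathfrak s_E,\eta_-)$ with $\alpha(x_1)=\dots=\alpha(x_m)=0$.
\end{lemma}

This is a form of the $b_2^+=1$ wall crossing formula with all of $H_1$ inserted; compare \cite{LiLiu,OT}. We give a direct proof. The idea is visible when $b_1=m=0$. Join $\eta_-$ to $\eta_+$ by a generic path that meets the wall once. The solutions along the path form a compact 1-dimensional space with a single reducible point. Near that point the space looks like $\ker D/S^1=\mathbb C/S^1$, a half-line. So one arc ends at the reducible, and as the arc is compact its other end lies over an endpoint of the path. It cannot lie over $\eta_+$, so there is a solution over $\eta_-$.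

In general there are two difficulties. The reducibles form a torus, over which $\ker D$ may jump; we cut down to a single reducible by fixing the holonomy, at the cost of $b_1$ dimensions. And the local model $\ker D/S^1$ is valid only if $D$ is onto at that reducible, which has to be arranged in advance (Step 2). Counting modulo $2$ avoids orientations.

\begin{proof}
Suppose there is no such solution. By (S1), and continuity of $\alpha(x_j)$ in the $L^2_5$ topology, there is none for any $\eta$ in a neighborhood of $\eta_-$. By \eqref{eq:index}, $\operatorname{ind}_{\mathbb C}D_B=m+1$, and $d=2m+b_1$.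

\emph{Step 1: transversality at irreducibles.} The linearization of \eqref{eq:sw} at a solution $(B,\psi,\eta)$, with $B$ varied by $2a$, is
\[
(a,\phi,\dot\eta)\mapsto\big(D_B\phi+\mathrm{cl}(a)\psi,\ 2d^+a-dq_\psi(\phi)-i\dot\eta\big).
\]
We claim that it is onto if $\psi\not\equiv0$. The second component can be given any value by the choice of $\dot\eta$, so it suffices that $(a,\phi)\mapsto D_B\phi+\mathrm{cl}(a)\psi$ is onto. Its image contains that of the Fredholm operator $D_B$, so it is closed of finite codimension, and it is enough to show that a spinor $\nu$ that is $L^2$-orthogonal to the image, for the real inner product, vanishes. Taking $a=0$ gives $D_B^*\nu=0$. Where $\psi\ne0$, the map $a\mapsto\mathrm{cl}(a)\psi$ from $iT^*X$ to $S^-$ is injective between bundles of real rank $4$, hence an isomorphism. Taking $\phi=0$ and $a$ supported in this open set gives $\nu=0$ there, and $\nu\equiv0$ by (S3).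

So the triples $([B,\psi],\eta)$ with $\psi\not\equiv0$ solving \eqref{eq:sw} form a Banach manifold, whose projection to $\eta$ is Fredholm of index $d$. By (S4) there is a regular value $\eta'$ so close to $\eta_-$ that $w(\eta')<0$ and no solution for $\eta'$ has $\alpha(x_1)=\dots=\alpha(x_m)=0$. There are no reducibles for $\eta'$, so $\mathcal M(E,\eta')$ is a closed manifold of dimension $d$. The form $\eta_+$ is also a regular value, its moduli space being empty.

\emph{Step 2: a connection with surjective Dirac operator.} Consider the pairs $(B,\nu)$, not divided by gauge, with $\nu\in L^2_5(S^-)$, $\|\nu\|_{L^2}=1$ and $D_B^*\nu=0$. The linearization $(a,\nu')\mapsto D_B^*\nu'+\mathrm{cl}(a)\nu$ is onto by the argument of Step 1 with $S^+$ and $S^-$ exchanged. It remains onto when $\nu'$ is restricted to the tangent space of the unit sphere, because the missing direction $\nu'=\nu$ is mapped to $0$. So these pairs form a Banach manifold. Its projection to $B$ is Fredholm, of index the real index of $D_B^*$ restricted to a hyperplane, namely $-2(m+1)-1<0$. By (S4) there is a connection $B_1$ with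 empty preimage. Thus $\ker D_{B_1}^*=0$, that is, $D_{B_1}$ is onto. Put $\eta_*=-iF_{B_1}^+$; then $w(\eta_*)=0$.

\emph{Step 3: the path and the holonomy.} Let $H$ be the space of $\xi\in L^2_4(\Lambda^+)$ with $\int\omega\wedge\xi=0$. Every $\eta$ is uniquely $\eta_*+\xi+\tau\omega$ with $\xi\in H$, $\tau\in\mathbb R$, and then $w(\eta)=\tau\,\omega^2$. Write $\eta'=\eta_*+\xi_-+\tau_-\omega$ and $\eta_+=\eta_*+\xi_++\tau_+\omega$, so $\tau_-<0<\tau_+$. Fix $l>d+1$, and let $\mathcal P$ be the separable affine Banach space of $C^l$ maps $\xi\colon[\tau_-,\tau_+]\to H$ with $\xi(\tau_\pm)=\xi_\pm$. Each $\xi\in\mathcal P$ gives a path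
\[
\eta_\tau=\eta_*+\xi(\tau)+\tau\omega
\]
from $\eta'$ to $\eta_+$, which meets the wall only at $\tau=0$ and has $\int\omega\wedge\dot\eta_0=\omega^2\ne0$, where $\dot\eta_0$ is the derivative at $\tau=0$.

Consider the triples $(\xi,\tau,[B,\psi])$ with $[B,\psi]$ an irreducible solution for $\eta_\tau$. The equations are of class $C^l$ in all variables, and their linearization is onto. Indeed, for $\tau_-<\tau<\tau_+$ a variation $(\dot\xi,\dot\tau)$ changes $\eta_\tau$ by $\dot\xi(\tau)+\dot\tau\,(\xi'(\tau)+\omega)$, which is an arbitrary element of $L^2_4(\Lambda^+)$, so Step 1 applies; for $\tau=\tau_\pm$ the form $\eta_\tau$ is a regular value. So the triples form a $C^l$ Banach manifold with boundary, and the projection to $\mathcal P$ is Fredholm of index $d+1$. The quadratic polynomial in $\tau$ with values $\xi_-,0,\xi_+$ at $\tau_-,0,\tau_+$ lies in $\mathcal P$. By (S4) there are regular values $\xi$ arbitrarily close to it, so with $\xi(0)$ arbitrarily small. For such $\xi$,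
\[
\mathcal M^{\mathrm{irr}}=\{(\tau,[B,\psi]):[B,\psi]\in\mathcal M(E,\eta_\tau),\ \psi\not\equiv0\}
\]
is a $C^l$ manifold of dimension $d+1$ with boundary $\mathcal M(E,\eta')\sqcup\mathcal M(E,\eta_+)=\mathcal M(E,\eta')$.

The operator $d^+$ maps onto $H$ and has a bounded right inverse, so $2d^+a=i\xi(0)$ has a solution $a$ that is small with $\xi(0)$. Then $B_1+2a$ is a reducible solution for $\eta_0$. Surjectivity of $D_B$ is an open and gauge invariant condition, so we may fix $\xi$ with $D_{B_1+2a}$ onto. For $\theta\in U(1)^{b_1}$ let $B_\theta$ be the reducible solution for $\eta_0$, unique up to gauge, with $\mathrm{hol}(B_\theta)=\theta$. The set $U$ of $\theta$ with $D_{B_\theta}$ onto is open and nonempty, and $\ker D_{B_\theta}\cong\mathbb C^{m+1}$ for $\theta\in U$. By Sard's theorem, which applies since $l>d+1$, choose $\theta\in U$ that is a regular value of $\mathrm{hol}$ on $\mathcal M^{\mathrm{irr}}$ and on its boundary.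

\emph{Step 4: the cobordism.} Let $\mathcal N$ be the space of $(\tau,[B,\psi])$ with $[B,\psi]\in\mathcal M(E,\eta_\tau)$ and $\mathrm{hol}(B)=\theta$. It is compact by (S1). Its only reducible point is $o=(0,[B_\theta,0])$. Away from $o$ it is a manifold of dimension $d+1-b_1=2m+1$ with boundary $Z=\mathrm{hol}^{-1}(\theta)\cap\mathcal M(E,\eta')$, a closed manifold of dimension $2m$.

Near $o$ we use the slice (S2) at $B_\theta$. We have $F^+_{B_\theta+2a}=i\eta_0+2d^+a$, and for small $a$ the condition $\mathrm{hol}(B_\theta+2a)=\theta$ means that $\int_{\lambda_j}a=0$ for all $j$. So near $o$ the space $\mathcal N$ is the quotient by $S^1$ of the zero set of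
\[
\Phi(\tau,a,\psi)=\Big(D_{B_\theta}\psi+\mathrm{cl}(a)\psi,\ \ 2d^+a-q(\psi)-i(\eta_\tau-\eta_0),\ \ \Big(\int_{\lambda_j}a\Big)_j\Big),\qquad d^*a=0,
\]
with values in $L^2_4(S^-)\times L^2_4(i\Lambda^+)\times i\mathbb R^{b_1}$. The terms $\mathrm{cl}(a)\psi$ and $q(\psi)$ are quadratic, so
\[
d\Phi_0(\tau,a,\psi)=\Big(D_{B_\theta}\psi,\ \ 2d^+a-i\tau\dot\eta_0,\ \ \Big(\int_{\lambda_j}a\Big)_j\Big).
\]
The first component depends only on $\psi$ and is onto with kernel $\ker D_{B_\theta}$. The second, as a function of $(\tau,a)$, is onto: $d^+$ maps $\ker d^*$ onto $iH$, since every 1-form is a coclosed form plus an exact one, and $\dot\eta_0\notin H$. On its kernel, pairing with $\omega$ gives $\tau=0$, and then $d^+a=0=d^*a$ means that $a$ is harmonic. The third component maps the harmonic imaginary 1-forms isomorphically onto $i\mathbb R^{b_1}$. Therefore $d\Phi_0$ is onto with kernel $\{0\}\times\{0\}\times\ker D_{B_\theta}$.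

Write $\psi=\kappa+\psi'$ with $\kappa\in\ker D_{B_\theta}$ and $\psi'$ in the $L^2$-orthogonal complement. By the implicit function theorem, the zero set of $\Phi$ near $0$ is the graph $(\tau,a,\psi')=G(\kappa)$ of a $C^l$ map on a ball in $\ker D_{B_\theta}\cong\mathbb C^{m+1}$. The map $\Phi$ and the splitting are $S^1$-equivariant, so $G$ is equivariant by uniqueness. Thus a neighborhood of $o$ in $\mathcal N$ is the quotient of this ball by the scalar action. Removing the image of a smaller open ball leaves a compact $(2m+1)$-manifold $W$ of irreducible points with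
\[
\partial W=Z\sqcup\mathbb{CP}^m,\qquad\mathbb{CP}^m=S^{2m+1}/S^1 .
\]
Over $\mathbb{CP}^m$ the bundle $\mathcal L_x$ is $(S^{2m+1}\times\mathbb C)/S^1$ with $S^1$ acting by scalars on both factors. A nonzero linear functional $f$ on $\mathbb C^{m+1}$ gives the section $[\kappa]\mapsto[\kappa,f(\kappa)]$, which vanishes transversely along a hyperplane. So $h$ restricts to the hyperplane class and $\langle h^m,[\mathbb{CP}^m]\rangle=1$. The class $h^m$ is defined on $W$, and $[\partial W]=0$ in $H_{2m}(W;\mathbb Z/2)$. Hence
\begin{equation}\label{eq:parity}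
\langle h^m,[Z]\rangle=1\quad\text{in }\mathbb Z/2 .
\end{equation}

\emph{Step 5: the contradiction.} By the choice of $\eta'$, the section $(\alpha(x_1),\dots,\alpha(x_m))$ of $\bigoplus_j\mathcal L_{x_j}$ has no zero on $Z$. For $m\ge1$, the Euler class of this bundle is the product $h^m$ of the first Chern classes, and it vanishes because of the nowhere vanishing section. For $m=0$ the assumption says that $\mathcal M(E,\eta')$, and hence $Z$, is empty. In both cases $\langle h^m,[Z]\rangle=0$, contradicting \eqref{eq:parity}.
\end{proof}

\section{From monopoles to curves}\label{sec:taubes}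

It remains to choose the perturbations so that the zero set of $\alpha$ becomes a holomorphic curve, and to verify the emptiness hypothesis of Lemma~\ref{lem:wall}. Taubes' theorem does both.

Let $B_0$ be the canonical connection on $K^{-1}$: the unitary connection for which, in the spin$^c$ structure with $E$ trivial, the spinor connection on $S^+=\mathbb C\oplus K^{-1}$ projects to the product connection on the trivial summand. For $r>0$ define $\eta_r$ by $i\eta_r=F_{B_0}^+-\frac{ir}4\omega$. Since $\int\omega\wedge(-iF_{B_0})=-2\pi\,\omega\cdot c$ and $c_1(\mathcal D)=2A+c$, formula \eqref{eq:w} gives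
\begin{equation}\label{eq:wr}
w_E(\eta_r)=4\pi\,\omega\cdot A-\tfrac r4\,\omega^2 ,
\end{equation}
which is negative for large $r$, whatever the bundle $E$. An \emph{irreducible closed $J$-holomorphic curve} is the image of a somewhere injective curve; it defines a current by integration.

\begin{theorem}[Taubes \cite{Taubes}]\label{thm:taubes}
Let $J$ be any $\omega$-compatible almost complex structure, let $r_n\to\infty$, and let $(B_n,(\alpha_n,\beta_n))$ be solutions of \eqref{eq:sw} for $(\mathfrak s_E,\eta_{r_n})$. Let $F_n$ be the curvature of the connection on $E$ induced by $B_n$ and $B_0$. After passing to a subsequence, there are finitely many (possibly no) distinct irreducible closed $J$-holomorphic curves $C_i$ and integers $m_i\ge1$, with $\sum m_i[C_i]$ Poincar\'e dual to $c_1(E)$, such that $\frac i{2\pi}F_n\to\sum m_iC_i$ as currents. Moreover, every limit point of a sequence of points $z_n\in\alpha_n^{-1}(0)$ lies in $\bigcup_iC_i$.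
\end{theorem}

No genericity of $J$ is required, which is what the supremum over $J$ in \eqref{eq:def} demands.

\begin{remark}\label{rem:zeros}
The last assertion is what preserves the point constraints. It is part of Taubes' result, and it also follows from the convergence of currents and two of his estimates. Write $\alpha_n=\sqrt{r_n}\,\alpha_n'$ and $\beta_n=\sqrt{r_n}\,\beta_n'$. The estimates say that there is a constant $\zeta$ such that (i) $|\alpha_n'|^2\le1+\zeta/r_n$, and (ii) if $\alpha_n'(y)=0$ and $r_n^{-1/2}\le s\le\zeta^{-1}$, then $r_n\int_{B(y,s)}\big|1-|\alpha_n'|^2\big|\ge s^2/\zeta$, where $B(y,s)$ is the metric ball. From $F_{B_n}=F_{B_0}+2F_n$ and \eqref{eq:sw} we get $2F_n^+=q(\psi_n)-\frac{ir_n}4\omega$, and taking $\omega$-components,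
\[
\omega\wedge\tfrac i{2\pi}F_n=\tfrac{r_n}{16\pi}\big(1-|\alpha_n'|^2+|\beta_n'|^2\big)\,\omega\wedge\omega=\tfrac{r_n}{8\pi}\big(1-|\alpha_n'|^2+|\beta_n'|^2\big)\,d\mathrm{vol}_g .
\]
By (i), $1-|\alpha_n'|^2\ge\big|1-|\alpha_n'|^2\big|-2\zeta/r_n$: the two sides differ by $2\zeta/r_n$ where $|\alpha_n'|\le1$, and by $2\zeta/r_n-2(|\alpha_n'|^2-1)\ge0$ elsewhere. Suppose $z_n\to x$ along a subsequence. Fix $s\le\zeta^{-1}$ and a smooth function $0\le f\le1$ equal to $1$ on $B(x,2s)$ and supported in $B(x,3s)$. For large $n$ we have $B(z_n,s)\subset B(x,2s)$ and $r_n^{-1/2}\le s$, so (ii) gives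
\[
\int_Xf\,\omega\wedge\tfrac i{2\pi}F_n\ \ge\ \frac{s^2}{8\pi\zeta}-\frac\zeta{4\pi}\operatorname{Vol}B(x,3s).
\]
The volume is $O(s^4)$, so for small $s$ the right side is a positive number independent of $n$. In the limit $\sum m_i\int_{C_i}f\omega>0$, so $\bigcup C_i$ meets $B(x,3s)$ for all small $s$. As $\bigcup C_i$ is closed, it contains $x$.
\end{remark}

The analog of Serre duality is \emph{charge conjugation}. The complex conjugate of $S^+=E\oplus EK^{-1}$ is $E^{-1}\oplus E^{-1}K=E'K^{-1}\oplus E'$ with $E'=KE^{-1}$, and the conjugate spin$^c$ structure is $\mathfrak s_{E'}$, with determinant line $\mathcal D^{-1}$. Conjugation preserves the Dirac equation and reverses the signs of $F_B$ and of $q(\psi)$; on $\omega$-components the latter is the exchange of $\alpha$ and $\beta$. Therefore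
\begin{equation}\label{eq:conj}
\mathcal M(E,\eta)\cong\mathcal M(KE^{-1},-\eta),\qquad w_E(\eta)=-w_{KE^{-1}}(-\eta).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Fix $J$ and $x_1,\dots,x_k$. Let $E$ be a line bundle whose first Chern class maps to $A$. By \eqref{eq:index}, $I(A)=2m+b_1$ with $m$ an integer, and $m\ge k$ by hypothesis. Choose arbitrary further points $x_{k+1},\dots,x_m$.

\emph{The chamber $w>0$.} Suppose $\mathcal M(KE^{-1},\eta_{r_n})\ne\emptyset$ for a sequence $r_n\to\infty$. Theorem~\ref{thm:taubes} then writes $K-A=\sum m_i[C_i]$, so $\omega\cdot(K-A)\ge0$, contrary to $\omega\cdot A>\omega\cdot K$; this is the only use of that hypothesis. Hence $\mathcal M(KE^{-1},\eta_r)=\emptyset$ for all large $r$. Fix such an $r$, large enough that $w_{KE^{-1}}(\eta_r)<0$ by \eqref{eq:wr}, and put $\eta_+=-\eta_r$. By \eqref{eq:conj}, $\mathcal M(E,\eta_+)=\emptyset$ and $w_E(\eta_+)>0$.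

\emph{The chamber $w<0$.} Let $r_n\to\infty$ with $w_E(\eta_{r_n})<0$. Lemma~\ref{lem:wall}, with $\eta_-=\eta_{r_n}$, gives solutions for $(\mathfrak s_E,\eta_{r_n})$ with $\alpha_n(x_1)=\dots=\alpha_n(x_m)=0$. Theorem~\ref{thm:taubes} gives curves $C_i$ and integers $m_i\ge1$ with $\sum m_i[C_i]=A$ in $L$. Applying its last assertion to the constant sequences $z_n=x_j$ shows that every $x_j$ lies in $\bigcup C_i$. Let $C$ be the disjoint union of the somewhere injective curves with images $C_i$. It is non-constant on each component, it is nonempty since $\omega\cdot A>0$, and it passes through $x_1,\dots,x_k$. As each $\omega\cdot[C_i]$ is positive,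
\[
\int_C\omega=\sum_i\omega\cdot[C_i]\le\sum_im_i\,\omega\cdot[C_i]=\omega\cdot A .
\]
Since $J$ and the points were arbitrary, $c_k^{\mathrm{Alt}}\le\omega\cdot A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beiner}
Gabriel Beiner, \emph{The ECH and alternative ECH capacities of closed symplectic 4-manifolds}, arXiv:2608.19042 (2026).

\bibitem{KN}
Kuipers and Niederreiter, \emph{Uniform Distribution of Sequences}.

\bibitem{LiLiu}
Li and Liu, Math. Res. Lett. 2 (1995).

\bibitem{MS}
McDuff and Salamon, \emph{$J$-holomorphic Curves and Symplectic Topology}.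

\bibitem{OT}
Okonek and Teleman, Internat. J. Math. 7 (1996).

\bibitem{Taubes}
Taubes, \emph{SW $\Rightarrow$ Gr: from the Seiberg--Witten equations to pseudo-holomorphic curves}, J. Amer. Math. Soc. 9 (1996); reprinted in \emph{Seiberg--Witten and Gromov Invariants for Symplectic 4-Manifolds}, International Press, 2000.

\bibitem{Wendl}
Wendl, \emph{Holomorphic Curves in Low Dimensions}, LNM 2216.

\end{thebibliography}
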